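\title{The largest Littlewood--Richardson coefficients and characters near the identity}

\begin{abstract}
Let $\mathbf C(n)$ be the largest Littlewood--Richardson coefficient $c^\lambda_{\mu,\nu}$ with $|\lambda|=n$. An elementary argument gives $\mathbf C(n)<2^{n/2}$. We prove that $\mathbf C(n)\le 2^{n/2}e^{-a\sqrt n}$ for some $a>0$ and all $n\ge1$, a conjecture posed in a paper of Pak, Panova and Yeliussizov. For large $n$ every $a<a_*\approx0.398$ is admissible, the order $\sqrt n$ of the exponent is sharp, and there is a version uniform in $|\mu|$. The proof writes $\sum_{\mu,\nu}(c^\lambda_{\mu,\nu})^2$ as a sum over conjugacy classes of $S_n$ in which only permutations with many fixed points matter, and bounds the characters on these classes by a projection argument and Hadamard's inequality.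
\end{abstract}

\section{Introduction}

For partitions $\lambda\vdash n$, $\mu\vdash k$ and $\nu\vdash n-k$, the Littlewood--Richardson coefficient $c^\lambda_{\mu,\nu}$ is defined by the product of Schur functions $s_\mu s_\nu=\sum_\lambda c^\lambda_{\mu,\nu}s_\lambda$. Equivalently, it is the multiplicity of $S^\mu\otimes S^\nu$ in the restriction of the irreducible $S_n$-module $S^\lambda$ to the subgroup $S_k\times S_{n-k}$. We ask how large it can be. Put
\[
\mathbf C(n,k)=\max_{\lambda\vdash n}\,\max_{\mu\vdash k}\,\max_{\nu\vdash n-k}c^\lambda_{\mu,\nu},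
\qquad
\mathbf C(n)=\max_{0\le k\le n}\mathbf C(n,k).
\]
There is an elementary bound $c^\lambda_{\mu,\nu}\le\sqrt{\binom nk}$, so that $\mathbf C(n)<2^{n/2}$ for $n\ge1$, and Stanley showed that $\mathbf C(n)=2^{n/2-O(\sqrt n)}$. These two facts leave a window of multiplicative width $e^{O(\sqrt n)}$ below $2^{n/2}$. The following conjecture, posed in \cite{PPY}, says that $\mathbf C(n)$ does not lie at the top of the window:
\begin{equation}\label{eq:conj}
\mathbf C(n)\le 2^{n/2}e^{-a\sqrt n}\quad\text{for some } a>0 \text{ and all } n\ge1 .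
\end{equation}
One reason to expect this is a second moment count. For $k=\lfloor n/2\rfloor$ the sum of $(c^\lambda_{\mu,\nu})^2$ over all triples equals $2^n$ up to a factor $O(n)$ (Remark~\ref{rem:mass}), and there are $e^{O(\sqrt n)}$ triples. After normalization the squares form a probability distribution on triples, and for this $k$ the bound \eqref{eq:conj} says that the distribution is spread out: no atom exceeds $e^{-c\sqrt n}$ for some $c>0$.

We prove the conjecture. With the cosine integral $\mathrm{Ci}(t)=-\int_t^\infty s^{-1}\cos s\,ds$, let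
\[
a_*=\int_{\pi/2}^{\pi}\frac{-\cos t}{t}\,dt=\mathrm{Ci}(\pi/2)-\mathrm{Ci}(\pi)\approx0.398>0 .
\]

\begin{theorem}\label{thm:main}
We have
\[
\limsup_{n\to\infty}\frac1{\sqrt n}\log\frac{\mathbf C(n)}{2^{n/2}}\le-a_* .
\]
Consequently there is $a>0$ with $\mathbf C(n)\le2^{n/2}e^{-a\sqrt n}$ for all $n\ge1$.
\end{theorem}

\begin{theorem}\label{thm:k}
\begin{itemize}
\item[(i)] There is $a>0$ with $\mathbf C(n,k)\le\sqrt{\binom nk}\,e^{-a\min\{k,\,n-k,\,\sqrt n\}}$ for all $n\ge1$ and $0\le k\le n$.
\item[(ii)] If $k=k(n)$ satisfies $k(n-k)/n^{3/2}\to\infty$, then $\mathbf C(n,k)\le\sqrt{\binom nk}\,e^{-(a_*-o(1))\sqrt n}$.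
\item[(iii)] For all $n$ and $k$ we have $\mathbf C(n,k)\ge\sqrt{\binom nk}\,e^{-A\sqrt n}$ with $A=\frac{\pi}{\sqrt6}(1+\sqrt2)<3.1$. Hence $\mathbf C(n,k)=\sqrt{\binom nk}\,e^{-\Theta(\sqrt n)}$ for $\sqrt n\le k\le n-\sqrt n$, and $\mathbf C(n)=2^{n/2}e^{-\Theta(\sqrt n)}$.
\end{itemize}
\end{theorem}

The minimum in (i) cannot be replaced by $\sqrt n$: we have $\mathbf C(n,k)\ge1$, while $\sqrt{\binom nk}\,e^{-a\sqrt n}\le n^{k/2}e^{-a\sqrt n}<1$ when $k\log n<2a\sqrt n$.

The upper bounds come from an estimate for characters of $S_n$. For $\alpha\vdash n$ let $m_j=m_j(\alpha)$ be the number of parts equal to $j$, and let $z_\alpha=\prod_jj^{m_j}m_j!$, so that $n!/z_\alpha$ permutations have cycle type $\alpha$. Such a permutation moves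
\[
b(\alpha)=n-m_1(\alpha)
\]
points. Let $\chi^\lambda(\alpha)$ be the value of the character of $S^\lambda$ on this class. Orthogonality gives $\chi^\lambda(\alpha)^2\le z_\alpha$; near the identity we improve this.

\begin{proposition}\label{prop:char}
For every $\eta>0$ there are $\delta\in(0,\frac12)$ and $n_0$ such that for all $n\ge n_0$ and all $\lambda,\alpha\vdash n$ with $b(\alpha)\le\delta n$,
\[
\chi^\lambda(\alpha)^2\le z_\alpha\,e^{-2(a_*-\eta)\sqrt n}.
\]
\end{proposition}

Sections~\ref{sec:red} and~\ref{sec:upper} reduce the two theorems to Proposition~\ref{prop:char}, and the rest of the paper proves it. In Section~\ref{sec:measure} the ratio $\chi^\lambda(\alpha)^2/z_\alpha$ is bounded by the mass of $\lambda$ under a probability measure on partitions. In Section~\ref{sec:particles} a partition is encoded as a configuration of particles and holes on $\mathbb Z$, and its mass is bounded by a product over sites. Section~\ref{sec:arcsine} shows that on about $4\sqrt n$ sites the factors follow an arcsine profile,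 and Section~\ref{sec:end} multiplies them; the constant $a_*$ comes from this product.

Throughout, $p(m)$ is the number of partitions of $m$. We use the bound \cite[Thm.~14.5]{Apostol}
\begin{equation}\label{eq:pm}
p(m)\le e^{\pi\sqrt{2m/3}}\le e^{3\sqrt m}.
\end{equation}

\section{Squares of the coefficients as a sum over classes}\label{sec:red}

The orthogonality relations say that $\bigl(\chi^\lambda(\alpha)/\sqrt{z_\alpha}\bigr)_{\lambda,\alpha\vdash n}$ is a real orthogonal matrix. Its squared entries
\[
W(\lambda,\alpha)=\frac{\chi^\lambda(\alpha)^2}{z_\alpha}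
\]
therefore satisfy $\sum_\alpha W(\lambda,\alpha)=1$ for each $\lambda$ and $\sum_\lambda W(\lambda,\alpha)=1$ for each $\alpha$. The column of the identity is $W(\lambda,1^n)=(f^\lambda)^2/n!$, where $f^\lambda=\dim S^\lambda$ is the number of standard Young tableaux of shape $\lambda$; this is the Plancherel measure.

A single multiplicity is an alternating sum of character values, but the sum of the squares of the multiplicities is a sum of nonnegative terms. Let $N_k(\alpha)$ be the number of subsets of the parts of $\alpha$, taken as distinguishable, with sum $k$. A set is invariant under a permutation $g$ exactly when it is a union of cycles, so $N_k(\alpha)$ is the number of $g$-invariant $k$-subsets of $\{1,\dots,n\}$ for $g$ of cycle type $\alpha$.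

\begin{lemma}\label{lem:red}
For $\lambda\vdash n$ and $0\le k\le n$,
\[
\sum_{\mu\vdash k,\ \nu\vdash n-k}(c^\lambda_{\mu,\nu})^2=\sum_{\alpha\vdash n}N_k(\alpha)\,W(\lambda,\alpha).
\]
\end{lemma}

\begin{proof}
Let $G=S_k\times S_{n-k}$ be the stabilizer of $\{1,\dots,k\}$. Its irreducible modules are the $S^\mu\otimes S^\nu$, so the left side is the squared norm $|G|^{-1}\sum_{g\in G}\chi^\lambda(g)^2$ of the restricted character. Let $G_\alpha$ be the set of elements of $G$ of cycle type $\alpha$. Count pairs $(g,K)$ with $g\in S_n$ of type $\alpha$ and $K$ a $g$-invariant $k$-subset. Choosing $g$ first gives $(n!/z_\alpha)N_k(\alpha)$. Choosing $K$ first gives $\binom nk|G_\alpha|$, because the stabilizer of $K$ is conjugate to $G$. Since $\binom nk|G|=n!$, we get $|G_\alpha|/|G|=N_k(\alpha)/z_\alpha$.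
\end{proof}

\begin{example}
Let $\lambda=(2,1)$ and $k=1$. From $s_1s_2=s_3+s_{21}$ and $s_1s_{11}=s_{21}+s_{111}$ the left side is $1+1=2$. On the classes $1^3$, $(2,1)$, $(3)$ the character is $2,0,-1$, so $W=\frac23,0,\frac13$, while $N_1=3,1,0$. The right side is $3\cdot\frac23=2$.
\end{example}

Thus the left side of Lemma~\ref{lem:red} is the mean of $N_k$ under the probability distribution $W(\lambda,\cdot)$. The elementary bound, in a strict form, and the lower bound of Theorem~\ref{thm:k} follow at once.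

\begin{corollary}\label{cor:elem}
We have $\mathbf C(n,k)^2\le\binom nk$, with strict inequality for $1\le k\le n-1$. In particular $\mathbf C(n)<2^{n/2}$ for $n\ge1$.
\end{corollary}

\begin{proof}
The first bound holds because $N_k(\alpha)\le\binom nk$. Let $1\le k\le n-1$ and $\alpha\ne1^n$. A permutation $g$ of type $\alpha$ moves some point $i$, and a $k$-subset that contains $i$ but not $g(i)$ is not invariant, so $N_k(\alpha)<\binom nk$. Equality $(c^\lambda_{\mu,\nu})^2=\binom nk$ would therefore force $W(\lambda,1^n)=1$. This is impossible for $n\ge2$, since the column $W(\cdot,1^n)$ sums to $1$ and has $p(n)\ge2$ positive entries.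
\end{proof}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:k}(iii)]
Sum Lemma~\ref{lem:red} over $\lambda$. The columns of $W$ sum to $1$, so
\begin{equation}\label{eq:mass}
\sum_{\lambda,\mu,\nu}(c^\lambda_{\mu,\nu})^2=\sum_{\alpha\vdash n}N_k(\alpha)\ge N_k(1^n)=\binom nk .
\end{equation}
By \eqref{eq:pm} and $\sqrt k+\sqrt{n-k}\le\sqrt{2n}$, the number of triples is $p(n)p(k)p(n-k)\le e^{\pi\sqrt{2/3}\,(1+\sqrt2)\sqrt n}=e^{2A\sqrt n}$. The largest term is at least the average, so $\mathbf C(n,k)^2\ge\binom nke^{-2A\sqrt n}$.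
\end{proof}

For upper bounds we need to know how fast $N_k(\alpha)$ decays as $\alpha$ moves away from the identity, and how many classes lie close to it.

\begin{lemma}\label{lem:decay}
Let $\alpha\vdash n$.
\begin{itemize}
\item[(a)] $N_k(\alpha)\le2^{\,n-b(\alpha)/2}$ for all $k$.
\item[(b)] If $1\le k\le n-1$ and $w=k(n-k)/n$, then $N_k(\alpha)\le(n+1)\binom nk e^{-w\,b(\alpha)/n}$.
\item[(c)] For $0\le j\le n$, at most $p(j)$ partitions $\alpha\vdash n$ have $b(\alpha)=j$.
\end{itemize}
\end{lemma}

\begin{proof}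
(a) If $\alpha$ has $\ell$ parts, then $\sum_kN_k(\alpha)=2^\ell$. The parts larger than $1$ have sum $b(\alpha)$, so there are at most $b(\alpha)/2$ of them, and $\ell\le m_1+b(\alpha)/2=n-b(\alpha)/2$.

(b) Bound (a) is wasteful when $\binom nk$ is much smaller than $2^n$, so we weight the subsets to favor the sum $k$. Let $q=k/n$ and $r=1-q$. Expanding $\prod_i(q^{\alpha_i}+r^{\alpha_i})$ over subsets of parts and keeping the subsets with sum $k$ gives
\[
N_k(\alpha)\,q^kr^{n-k}\le\prod_i\bigl(q^{\alpha_i}+r^{\alpha_i}\bigr).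
\]
A part equal to $1$ contributes the factor $q+r=1$. A part $j\ge2$ contributes $q^j+r^j\le(q^2+r^2)^{j/2}=(1-2qr)^{j/2}\le e^{-qrj}$. The product is thus at most $e^{-qr\,b(\alpha)}=e^{-w\,b(\alpha)/n}$. Finally, the numbers $\beta_j=\binom njq^jr^{n-j}$, $0\le j\le n$, sum to $1$, and $\beta_{j+1}\ge\beta_j$ if and only if $j+1\le(n+1)q=k+q$, that is, $j+1\le k$. So $\beta_k$ is the largest of them and $\binom nkq^kr^{n-k}\ge1/(n+1)$.

(c) The parts larger than $1$ determine $\alpha$ and form a partition of $b(\alpha)$.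
\end{proof}

\begin{remark}\label{rem:mass}
By (a), (c) and \eqref{eq:pm}, the sum \eqref{eq:mass} is at most $2^n\sum_{j\ge0}p(j)2^{-j/2}=O(2^n)$. For $k=\lfloor n/2\rfloor$ it is at least $2^n/(n+1)$, since $\binom nk$ is the largest of $n+1$ numbers with sum $2^n$.
\end{remark}

So the mean of $N_k$ can be close to $\binom nk$ only if the row $W(\lambda,\cdot)$ has substantial mass near the identity, and Proposition~\ref{prop:char}, which reads $W(\lambda,\alpha)\le e^{-2(a_*-\eta)\sqrt n}$, excludes this. Three comments show what the proposition can and must do. Some hypothesis on $b(\alpha)$ is necessary, since the trivial character on an $n$-cycle gives $W((n),(n))=1/n$. The order $\sqrt n$ is the best possible, since each column has an entry at least $1/p(n)\ge e^{-3\sqrt n}$. And a bound for the identity column alone is not enough. The factor $2^{-b/2}$ in (a) competes with $e^{-c\sqrt n}$ only once $b$ has order $\sqrt n$, and the inequality $|\chi^\lambda(\alpha)|\le f^\lambda$ transfers a bound from $1^n$ to $\alpha$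 at the cost $n!/z_\alpha$, which for a $b$-cycle is $n(n-1)\cdots(n-b+1)/b=e^{\Theta(\sqrt n\log n)}$ when $b$ has order $\sqrt n$.

\section{The upper bounds}\label{sec:upper}

In this section we assume Proposition~\ref{prop:char}. Fix $\eta>0$, let $\delta$ and $n_0$ be as in the proposition, and decrease $\delta$ so that $3\sqrt\delta\le\eta$; the proposition remains true for the smaller $\delta$. By Lemma~\ref{lem:decay}(c) and \eqref{eq:pm}, at most $(n+1)e^{3\sqrt{\delta n}}\le(n+1)e^{\eta\sqrt n}$ classes have $b(\alpha)\le\delta n$. Hence for $n\ge n_0$ and every $\lambda\vdash n$,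
\begin{equation}\label{eq:near}
\sum_{b(\alpha)\le\delta n}W(\lambda,\alpha)\le(n+1)\,e^{-(2a_*-3\eta)\sqrt n},
\qquad
\sum_{b(\alpha)>\delta n}W(\lambda,\alpha)\le1 .
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Use Lemma~\ref{lem:red} with $N_k(\alpha)\le2^n$ on the classes with $b(\alpha)\le\delta n$ and $N_k(\alpha)\le2^{n-\delta n/2}$ on the others. By \eqref{eq:near}, for $n\ge n_0$,
\[
\mathbf C(n)^2\le2^n\Bigl[(n+1)e^{-(2a_*-3\eta)\sqrt n}+2^{-\delta n/2}\Bigr].
\]
The second term decays exponentially in $n$, so the limit superior in the theorem is at most $-a_*+\frac32\eta$, and $\eta>0$ is arbitrary. For the second claim fix $0<a_0<a_*$ and $n_1$ with $\mathbf C(n)\le2^{n/2}e^{-a_0\sqrt n}$ for $n\ge n_1$. By Corollary~\ref{cor:elem} the finitely many numbers $n^{-1/2}\log(2^{n/2}/\mathbf C(n))$, $1\le n<n_1$, are positive. The minimum of these numbers and $a_0$ is an admissible $a$.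
\end{proof}

For fixed $k$ with $1\le k\le n-1$, use $N_k(\alpha)\le\binom nk$ on the near classes and Lemma~\ref{lem:decay}(b) on the far ones. With $w=k(n-k)/n$ this gives, for $n\ge n_0$,
\begin{equation}\label{eq:k}
\mathbf C(n,k)^2\le(n+1)\binom nk\Bigl[e^{-(2a_*-3\eta)\sqrt n}+e^{-\delta w}\Bigr].
\end{equation}
Here $w$ may be as small as $\sqrt n$ in order of magnitude, and then $e^{-wb/n}$ gives a saving $e^{-c\sqrt n}$ only for $b$ proportional to $n$. This is why Proposition~\ref{prop:char} is needed up to $b(\alpha)=\delta n$.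

\begin{proof}[Proof of Theorem~\ref{thm:k}(ii)]
The hypothesis says $w/\sqrt n\to\infty$, so $\delta w\ge2a_*\sqrt n$ for large $n$, and \eqref{eq:k} gives $\mathbf C(n,k)^2\le2(n+1)\binom nke^{-(2a_*-3\eta)\sqrt n}$. Since $\log(2n+2)=o(\sqrt n)$ and $\eta$ is arbitrary, the claim follows.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:k}(i)]
For $k\in\{0,n\}$ the claim is Corollary~\ref{cor:elem}. Since $s_\mu s_\nu=s_\nu s_\mu$, we have $\mathbf C(n,k)=\mathbf C(n,n-k)$, and we may assume $1\le k\le n/2$.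

\emph{Case $\sqrt n\le k\le n/2$.} Here the minimum in (i) is $\sqrt n$, and $w\ge k/2\ge\sqrt n/2$. Take $\eta=a_*/3$ in \eqref{eq:k} and put $\gamma=\min\{a_*,\delta/2\}$. Then $\mathbf C(n,k)^2\le2(n+1)\binom nke^{-\gamma\sqrt n}\le\binom nke^{-\gamma\sqrt n/2}$ for $n\ge n_2$, say. For each of the finitely many pairs with $n<n_2$ the ratio $\mathbf C(n,k)^2/\binom nk$ is less than $1$ by Corollary~\ref{cor:elem}, so the bound holds for all pairs in this case with a smaller positive constant in place of $\gamma$.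

\emph{Case $k\le\sqrt n$.} Here the minimum is $k$. For small $k$ the factor $n+1$ makes \eqref{eq:k} useless, and we argue directly. By the Littlewood--Richardson rule, $c^\lambda_{\mu,\nu}$ counts semistandard fillings of the skew shape $\lambda/\nu$ with content $\mu$ whose reading word (rows from top to bottom, each from right to left) is a lattice word, meaning that every prefix contains at least as many letters $i$ as letters $i+1$. The word determines the filling. Lattice words of content $\mu$ correspond to standard tableaux of shape $\mu$, the $t$-th letter being the row that contains $t$. Hence $c^\lambda_{\mu,\nu}\le f^\mu\le\sqrt{k!}$, and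
\[
\mathbf C(n,k)^2\Big/\binom nk\le k!\Big/\binom nk .
\]
For $k=1$ the right side is $1/n\le\frac12\le2^{-k/2}$. For $k\ge2$ we have $\binom nk\ge(n/k)^k\ge k^k$ because $n\ge k^2$. The ratio of consecutive terms of $k!/k^k$ is $(1+1/k)^{-k}\le\frac12$, so $k!/k^k\le2^{-(k-1)}\le2^{-k/2}$. Thus $\mathbf C(n,k)\le\sqrt{\binom nk}\,2^{-k/4}$.
\end{proof}

The remaining claims of Theorem~\ref{thm:k}(iii) follow. For $\sqrt n\le k\le n-\sqrt n$ combine (i) with the lower bound. For $\mathbf C(n)$ combine Theorem~\ref{thm:main} with the lower bound at $k=\lfloor n/2\rfloor$, which gives $\mathbf C(n)\ge2^{n/2}(n+1)^{-1/2}e^{-A\sqrt n}$.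

\section{From a character value to a probability measure}\label{sec:measure}

We turn to Proposition~\ref{prop:char}. Characters have no convenient product or determinant formula, but Schur functions do, and the characters are their coefficients in the power sums $p_j$:
\begin{equation}\label{eq:frob}
s_\lambda=\sum_{\alpha\vdash n}\frac{\chi^\lambda(\alpha)}{z_\alpha}\,p_\alpha,\qquad p_\alpha=\prod_jp_j^{m_j(\alpha)} .
\end{equation}
The $p_j$ are algebraically independent and generate the ring of symmetric functions over $\mathbb Q$, so they may be given arbitrary values. For a complex sequence $x=(x_1,x_2,\dots)$ with finitely many nonzero entries, write $f(x)$ for the image of $f$ under $p_j\mapsto x_j$, and put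
\[
Z_x=\exp\Bigl(\sum_j\frac{|x_j|^2}{j}\Bigr),\qquad P_x(\lambda)=\frac{|s_\lambda(x)|^2}{Z_x}.
\]

\begin{lemma}\label{lem:Z}
$\sum_\kappa|s_\kappa(x)|^2=Z_x$, the sum being over partitions of all sizes. Thus $P_x$ is a probability measure.
\end{lemma}

\begin{proof}
By \eqref{eq:frob} and the orthogonality of the columns of the character table, $\sum_{\kappa\vdash m}|s_\kappa(x)|^2=\sum_{\alpha\vdash m}|p_\alpha(x)|^2/z_\alpha$. The sum over all $m$ factors as $\prod_j\sum_{m\ge0}(|x_j|^2/j)^m/m!=Z_x$.
\end{proof}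

The identity class shows the use of $P_x$. Let $x=(\xi,0,0,\dots)$ with $\xi>0$. Only $\alpha=1^n$ survives in \eqref{eq:frob}, so $s_\lambda(x)=f^\lambda\xi^n/n!$ and
\[
P_x(\lambda)=\frac{e^{-\xi^2}\xi^{2n}}{n!}\cdot W(\lambda,1^n).
\]
The size of the partition is Poisson with mean $\xi^2$, and given the size the law is Plancherel. The first factor is largest at $\xi^2=n$, and then $W(\lambda,1^n)=(n!\,e^n/n^n)P_x(\lambda)$. The price is small, because
\begin{equation}\label{eq:stirling}
\frac{m!\,e^m}{m^m}\le e\sqrt m\qquad(m\ge1);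
\end{equation}
indeed the trapezoid rule underestimates the integral of the concave function $\log t$, so $\log m!-\frac12\log m\le\int_1^m\log t\,dt=m\log m-m+1$.

For general $\alpha$ several monomials survive, and we isolate the one we want by averaging over the phases of the $x_j$. The moduli are chosen as above: $t/j-m_j\log t$ is smallest at $t=jm_j$. Let
\[
T_\alpha=\bigl\{x:\ |x_j|=\sqrt{j\,m_j(\alpha)}\ \text{ for all } j\bigr\},\qquad D=\{j:m_j(\alpha)\ge1\}.
\]

\begin{lemma}\label{lem:cauchy}
For all $\lambda,\alpha\vdash n$,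
\[
W(\lambda,\alpha)\le e\,(n+1)^2e^{4\sqrt{b(\alpha)}}\max_{x\in T_\alpha}P_x(\lambda).
\]
\end{lemma}

\begin{proof}
On $T_\alpha$ we have $x_j=0$ for $j\notin D$, and $s_\lambda(x)$ is a polynomial in the $x_j$, $j\in D$, in which $\prod_{j\in D}x_j^{m_j}$ has coefficient $\chi^\lambda(\alpha)/z_\alpha$. This coefficient is the average of $s_\lambda(x)\prod_{j\in D}x_j^{-m_j}$ over the torus $T_\alpha$, so
\[
\frac{\chi^\lambda(\alpha)^2}{z_\alpha^2}\le\prod_{j\in D}(jm_j)^{-m_j}\max_{x\in T_\alpha}|s_\lambda(x)|^2 .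
\]
On $T_\alpha$ we have $Z_x=\prod_{j\in D}e^{m_j}$. Multiplying by $z_\alpha=\prod_j j^{m_j}m_j!$ cancels the powers of $j$, and \eqref{eq:stirling} gives
\[
W(\lambda,\alpha)\le\prod_{j\in D}\frac{m_j!\,e^{m_j}}{m_j^{m_j}}\max_{x\in T_\alpha}P_x(\lambda)\le\prod_{j\in D}\bigl(e\sqrt{m_j}\bigr)\max_{x\in T_\alpha}P_x(\lambda).
\]
Let $b=b(\alpha)$ and $D'=D\setminus\{1\}$, $d=|D'|$. The index $j=1$ contributes at most $e\sqrt n$. Distinct part sizes give $b\ge2+3+\dots+(d+1)\ge d^2/2$, so $e^d\le e^{\sqrt{2b}}$. Bounding each $\sqrt{m_j}$ by $\sqrt n$ would cost $e^{\sqrt{b/2}\,\log n}$, which is too much. Instead, $\prod_{j\in D'}\sqrt{m_j}\le\prod_{j\in D'}(1+m_j)$, and this product counts the sub-multisets of the parts larger than $1$. These are distinct partitions of size at most $b$, so by \eqref{eq:pm} there are at most $(n+1)e^{\pi\sqrt{2b/3}}$ of them. Finally $\sqrt2+\pi\sqrt{2/3}<4$.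
\end{proof}

\section{Particles, holes and Hadamard's inequality}\label{sec:particles}

We need a bound on $P_x(\lambda)$ that holds for every $\lambda$. Encode $\lambda$, extended by zeros, by the set
\[
L(\lambda)=\{\lambda_i-i:\ i\ge1\}\subset\mathbb Z .
\]
Elements of $L(\lambda)$ are \emph{particles}, and the other integers are \emph{holes}. The holes of $\lambda$ are the reflected particles of the conjugate partition $\lambda'$ \cite[(I.1.7)]{Macdonald}:
\begin{equation}\label{eq:holes}
\mathbb Z\setminus L(\lambda)=\{-1-s:\ s\in L(\lambda')\}.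
\end{equation}
For example, $L(3,1)=\{2,-1,-3,-4,\dots\}$ and $L(2,1,1)=\{1,-1,-2,-4,-5,\dots\}$, whose reflection $\{-2,0,1,3,4,\dots\}$ is the complement of $L(3,1)$. If the sites $s\in\mathbb Z$ were occupied independently with probabilities $F(s)$, every configuration would have probability at most $\prod_s\max\{F(s),1-F(s)\}$. We prove such a bound for $P_x$, up to a square root.

The encoding is suggested by the Jacobi--Trudi identity. Let $h_r=h_r(x)$ be the specialized complete symmetric functions, with $h_r=0$ for $r<0$. Then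
\[
H(\zeta)=\sum_{r\ge0}h_r\zeta^r=\exp\Bigl(\sum_j\frac{x_j\zeta^j}{j}\Bigr),
\qquad
s_\lambda(x)=\det\bigl[h_{\lambda_i-i+j}\bigr]_{i,j=1}^N
\]
for any $N$ at least the number $\ell(\lambda)$ of parts. The function $H$ is entire and has no zeros. On the unit circle $|\zeta|=1$ its conjugate is $\overline H=\sum_{r\ge0}\overline{h_r}\,\zeta^{-r}$, with nonpositive frequencies only. Define the \emph{symbol} of $x$ and its tail function by
\[
\varphi=\frac{H}{\overline H}=\exp\Bigl(\sum_j\frac{x_j\zeta^j-\overline{x_j}\,\zeta^{-j}}{j}\Bigr)=\sum_{l\in\mathbb Z}\varphi_l\zeta^l,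
\qquad
F_x(s)=\sum_{l>s}|\varphi_l|^2\quad(s\in\mathbb R).
\]
Since $|\varphi|=1$, Parseval's identity gives $\sum_l|\varphi_l|^2=1$.

The mechanism is visible for a one-row partition $\lambda=(r)$, where $s_\lambda(x)=h_r$ and the top particle is at $s=r-1$. The coefficient of $\zeta^r$ in $H=\varphi\overline H$ is $h_r=\sum_{j\ge0}\varphi_{r+j}\overline{h_j}$. By the Cauchy--Schwarz inequality,
\[
|h_r|^2\le\sum_{l\ge r}|\varphi_l|^2\cdot\sum_{j\ge0}|h_j|^2\le F_x(r-1)\,Z_x ,
\]
where the last step keeps only the one-row terms in Lemma~\ref{lem:Z}. So $P_x((r))\le F_x(r-1)$. For $N$ rows, the sum $\sum|h_j|^2$ becomes a Gram determinant, and Hadamard's inequality supplies one factor $F_x$ for each particle.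

\begin{lemma}\label{lem:particles}
If $S\subset L(\lambda)$ is finite, then $P_x(\lambda)\le\prod_{s\in S}F_x(s)$.
\end{lemma}

\begin{proof}
Choose $N\ge\ell(\lambda)$ with $S\subset L_N=\{\lambda_i-i:1\le i\le N\}$. Work in $L^2$ of the circle with normalized measure and orthonormal basis $\zeta^s$, $s\in\mathbb Z$; write $\hat f(s)$ for the coefficient of $\zeta^s$ in $f$. The functions $u_j=\zeta^{-j}H$, $1\le j\le N$, have $\hat u_j(s)=h_{s+j}$, so the Jacobi--Trudi matrix is $[\hat u_j(s)]_{s\in L_N,\,j\le N}$. They are linearly independent because $H$ has no zeros. Let $E$ be their span and $\Pi_E$ the orthogonal projection onto it.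

\emph{Step 1: Hadamard.} The rows of the Jacobi--Trudi matrix are far from orthogonal, so we first change basis. Let $g_1,\dots,g_N$ be an orthonormal basis of $E$ and $u_j=\sum_kA_{jk}g_k$. Then $s_\lambda(x)=\det A\cdot\det B$ with $B=[\hat g_k(s)]_{s\in L_N,\,k\le N}$, and $|\det A|^2=\det AA^*=\Gamma$ is the Gram determinant of $u_1,\dots,u_N$. Row $s$ of $B$ has squared norm $\sum_k|\hat g_k(s)|^2=\|\Pi_E\zeta^s\|^2\le1$. Hadamard's inequality bounds $|\det B|$ by the product of the norms of the rows, so
\[
|s_\lambda(x)|^2\le\Gamma\prod_{s\in S}\|\Pi_E\zeta^s\|^2 .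
\]

\emph{Step 2: $\Gamma\le Z_x$.} Let $U=[\hat u_j(s)]_{j\le N,\,s\in\mathbb Z}$, so that $\Gamma=\det UU^*$. The columns with $s<-N$ vanish. The Cauchy--Binet formula, applied to the columns $-N\le s\le R$ with $R\to\infty$, expresses $\Gamma$ as the sum of the squared moduli of the minors with columns $s_1>\dots>s_N\ge-N$. Setting $\kappa_i=s_i+i$ matches these column sets with the partitions $\kappa$ with $\ell(\kappa)\le N$, and the minor is $s_\kappa(x)$ up to sign. Hence $\Gamma=\sum_{\ell(\kappa)\le N}|s_\kappa(x)|^2\le Z_x$ by Lemma~\ref{lem:Z}.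

\emph{Step 3: $\|\Pi_E\zeta^s\|^2\le F_x(s)$.} The projection onto $E$ is not explicit, but $E$ lies in a larger space that has an explicit orthonormal basis. Let $M$ be the closed span of $\zeta^{-l}$, $l\ge1$. For $j\ge1$ we have $u_j=\varphi\cdot\zeta^{-j}\overline H$ and $\zeta^{-j}\overline H\in M$, so $E\subset\varphi M$. Multiplication by $\varphi$ is unitary because $|\varphi|=1$, so $\{\varphi\zeta^{-l}\}_{l\ge1}$ is an orthonormal basis of $\varphi M$. The coefficient of $\zeta^s$ in $\varphi\zeta^{-l}$ is $\varphi_{s+l}$. Therefore $\|\Pi_E\zeta^s\|^2\le\|\Pi_{\varphi M}\zeta^s\|^2=\sum_{l\ge1}|\varphi_{s+l}|^2=F_x(s)$.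
\end{proof}

An arbitrary $\lambda$ may have no particles where $F_x$ is bounded away from $1$; the empty window is then detected by its holes.

\begin{lemma}\label{lem:holes}
If $T\subset\mathbb Z\setminus L(\lambda)$ is finite, then $P_x(\lambda)\le\prod_{t\in T}(1-F_x(t))$.
\end{lemma}

\begin{proof}
The ring involution $p_j\mapsto(-1)^{j-1}p_j$ sends $s_\lambda$ to $s_{\lambda'}$. With $\tilde x_j=(-1)^{j-1}x_j$ we thus have $s_{\lambda'}(\tilde x)=s_\lambda(x)$ and $Z_{\tilde x}=Z_x$, so $P_x(\lambda)=P_{\tilde x}(\lambda')$. Since $\tilde x_j\zeta^j=-x_j(-\zeta)^j$, the symbol of $\tilde x$ is $1/\varphi(-\zeta)=\overline{\varphi(-\zeta)}=\sum_l(-1)^l\,\overline{\varphi_l}\,\zeta^{-l}$, and its $l$-th coefficient has modulus $|\varphi_{-l}|$. Hence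
\[
F_{\tilde x}(-1-t)=\sum_{l>-1-t}|\varphi_{-l}|^2=\sum_{l\le t}|\varphi_l|^2=1-F_x(t).
\]
By \eqref{eq:holes} the set $\{-1-t:t\in T\}$ lies in $L(\lambda')$, and Lemma~\ref{lem:particles} applies to $\lambda'$ and $\tilde x$.
\end{proof}

\begin{proposition}\label{prop:atoms}
For every partition $\lambda$ and every finite set $I\subset\mathbb Z$,
\[
P_x(\lambda)\le\prod_{s\in I}\max\{F_x(s),1-F_x(s)\}^{1/2}.
\]
\end{proposition}

\begin{proof}
Multiply Lemma~\ref{lem:particles} for $S=I\cap L(\lambda)$ and Lemma~\ref{lem:holes} for $T=I\setminus L(\lambda)$. This bounds $P_x(\lambda)^2$ by a product with one factor $F_x(s)$ or $1-F_x(s)$ for each $s\in I$.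
\end{proof}

\begin{example}\label{ex:small}
The product of the two lemmas bounds $P_x(\lambda)^2$ and in general not $P_x(\lambda)$. Let $x=(\xi,0,0,\dots)$ with $\xi>0$ small. Then $\varphi=e^{\xi(\zeta-1/\zeta)}$ is invariant under $\zeta\mapsto-1/\zeta$, so $|\varphi_{-l}|=|\varphi_l|$, and $\varphi_0=\sum_{i\ge0}(-1)^i\xi^{2i}/i!^2=1-\xi^2+O(\xi^4)$. Hence $F_x(0)=1-F_x(-1)=(1-\varphi_0^2)/2=\xi^2+O(\xi^4)$. The partition $(1)$ has a particle at $0$, a hole at $-1$, and mass $\xi^2e^{-\xi^2}$. Each lemma is sharp to first order, while $F_x(0)(1-F_x(-1))$ is of order $\xi^4$.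
\end{example}

\section{The arcsine profile}\label{sec:arcsine}

Proposition~\ref{prop:atoms} is useful when $F_x$ stays away from $0$ and $1$ on many sites. Let $J$ be an integer random variable with $\mathbb P(J=l)=|\varphi_l|^2$, so that $F_x(s)=\mathbb P(J>s)$. Write $\varphi(e^{\mathrm i\theta})=e^{\mathrm i\psi(\theta)}$ with $\psi$ real. Near $\theta$ this function oscillates with frequency $\psi'(\theta)$, so one expects $J$ to be distributed roughly as $\psi'(\Theta)$ with $\Theta$ uniform on $[0,2\pi]$. For the identity class and $x_1=\sqrt n$ we have $\psi=2\sqrt n\sin\theta$, and the prediction is $J\approx2\sqrt n\cos\Theta$. The tail function of $2\cos\Theta$ is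
\[
\rho(u)=\mathbb P(2\cos\Theta>u)=\frac1\pi\arccos\frac u2\quad(|u|\le2),
\]
with $\rho=1$ for $u<-2$ and $\rho=0$ for $u>2$. The parts larger than $1$ add to $\psi'$ a term of $L^2$ norm $\sqrt{2b(\alpha)}$, which is small compared with $\sqrt n$ when $b(\alpha)/n$ is small.

\begin{lemma}\label{lem:arcsine}
For every $\varepsilon>0$ there are $\delta>0$ and $n_0$ such that for all $n\ge n_0$, all $\alpha\vdash n$ with $b(\alpha)\le\delta n$ and all $x\in T_\alpha$,
\[
\sup_{u\in\mathbb R}\bigl|F_x(u\sqrt n)-\rho(u)\bigr|\le\varepsilon .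
\]
\end{lemma}

\begin{proof}
Let $m=m_1(\alpha)$ and $b=b(\alpha)=n-m$. Replacing $x_j$ by $e^{\mathrm ij\omega}x_j$ preserves $T_\alpha$ and replaces $\varphi_l$ by $e^{\mathrm il\omega}\varphi_l$, so we may assume $x_1=\sqrt m$. Then
\[
\psi(\theta)=2\operatorname{Im}\sum_j\frac{x_je^{\mathrm ij\theta}}j=2\sqrt m\sin\theta+\sigma(\theta),
\qquad
\sigma'(\theta)=\sum_{j\ge2}\bigl(x_je^{\mathrm ij\theta}+\overline{x_j}\,e^{-\mathrm ij\theta}\bigr).
\]
With norms taken for $d\theta/2\pi$, we have $\|\sigma'\|_1^2\le\|\sigma'\|_2^2=2\sum_{j\ge2}|x_j|^2=2\sum_{j\ge2}jm_j=2b$, whatever the phases of the $x_j$.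

We compute the characteristic function of $J/\sqrt n$. Fix $t\in\mathbb R$ and put $v=t/\sqrt n$. The function $\theta\mapsto\varphi(e^{\mathrm i(\theta+v)})$ has coefficients $\varphi_le^{\mathrm ilv}$, so Parseval's identity gives
\[
\mathbb E\,e^{\mathrm itJ/\sqrt n}=\sum_l|\varphi_l|^2e^{\mathrm ilv}=\frac1{2\pi}\int_0^{2\pi}e^{\mathrm i(\psi(\theta+v)-\psi(\theta))}\,d\theta .
\]
We compare the exponent with $2t\cos\theta$ in three steps. By Taylor's formula,
\[
\bigl|2\sqrt m\,(\sin(\theta+v)-\sin\theta)-2\sqrt m\,v\cos\theta\bigr|\le\sqrt m\,v^2\le t^2/\sqrt n .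
\]
Next, $|2\sqrt m\,v\cos\theta-2t\cos\theta|\le2|t|(1-\sqrt{m/n})\le2|t|(1-m/n)=2|t|\,b/n$. Finally, $\sigma(\theta+v)-\sigma(\theta)=\int_0^v\sigma'(\theta+y)\,dy$, and exchanging the integrals gives
\[
\frac1{2\pi}\int_0^{2\pi}|\sigma(\theta+v)-\sigma(\theta)|\,d\theta\le|v|\,\|\sigma'\|_1\le|t|\sqrt{2b/n}.
\]
Since $|e^{\mathrm iy}-e^{\mathrm iy'}|\le|y-y'|$ for real $y,y'$,
\begin{equation}\label{eq:cf}
\Bigl|\mathbb E\,e^{\mathrm itJ/\sqrt n}-\mathbb E\,e^{\mathrm it\cdot2\cos\Theta}\Bigr|\le\frac{t^2}{\sqrt n}+2|t|\frac bn+|t|\sqrt{\frac{2b}n}.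
\end{equation}

Suppose the lemma fails for some $\varepsilon$. Taking $\delta=1/i$ and $n_0=i$ for $i=1,2,\dots$ produces triples $(n,\alpha,x)$ with $n\to\infty$ and $b/n\to0$ for which the supremum exceeds $\varepsilon$. Along this sequence the right side of \eqref{eq:cf} tends to $0$ for each $t$. By L\'evy's continuity theorem, pointwise convergence of characteristic functions to that of $2\cos\Theta$ implies convergence of the distribution functions $1-F_x(u\sqrt n)$ to $1-\rho(u)$ at every continuity point, here at every $u$. By P\'olya's theorem, distribution functions that converge pointwise to a continuous distribution function converge uniformly. This is a contradiction.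
\end{proof}

The hypothesis on $b(\alpha)$ cannot be dropped here. For $\alpha=(n)$ and $x_n=\sqrt n$ the symbol is that of Example~\ref{ex:small} with $\xi=n^{-1/2}$ and $\zeta^n$ in place of $\zeta$. Then $J=0$ with probability $1-O(1/n)$, and $F_x$ is within $O(1/n)$ of $0$ or $1$ at every site.

\section{Proof of the character bound}\label{sec:end}

The profile $\rho$ is strictly between $0$ and $1$ exactly on $(-2,2)$, so we apply Proposition~\ref{prop:atoms} to the sites $|s|\le2\sqrt n$. Let
\[
g(u)=-\log\max\{\rho(u),1-\rho(u)\},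
\]
a continuous function on $[-2,2]$.

\begin{lemma}\label{lem:integral}
$\int_{-2}^2g(u)\,du=4a_*$.
\end{lemma}

\begin{proof}
Since $\rho(-u)=1-\rho(u)$, the function $g$ is even, and $g=-\log(1-\rho)$ on $[0,2]$, where $\rho\le\frac12$. Substitute $u=2\cos\phi$, so that $\rho=\phi/\pi$, and integrate by parts:
\[
\int_{-2}^2g(u)\,du=4\int_0^{\pi/2}-\log\Bigl(1-\frac\phi\pi\Bigr)\sin\phi\,d\phi=4\int_0^{\pi/2}\frac{\cos\phi}{\pi-\phi}\,d\phi .
\]
The boundary terms vanish because the logarithm is $0$ at $\phi=0$ and $\cos\phi=0$ at $\phi=\pi/2$. The substitution $t=\pi-\phi$ turns the last integral into $a_*$.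
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:char}]
Fix $\eta>0$, put $\varepsilon=\eta/8$, and let $\delta$ and $n_0$ be as in Lemma~\ref{lem:arcsine}. Decrease $\delta$ so that $\delta<\frac12$ and $4\sqrt\delta\le\eta/2$. Let $n\ge n_0$, let $\lambda,\alpha\vdash n$ with $b(\alpha)\le\delta n$, and let $x\in T_\alpha$. For an integer $s$ and $u=s/\sqrt n$, Lemma~\ref{lem:arcsine} and $\max\{\rho,1-\rho\}\ge\frac12$ give
\[
\max\{F_x(s),1-F_x(s)\}\le\max\{\rho(u),1-\rho(u)\}+\varepsilon\le(1+2\varepsilon)\,e^{-g(u)}\le e^{-g(u)+2\varepsilon}.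
\]
The set $I=\mathbb Z\cap[-2\sqrt n,2\sqrt n]$ has at most $4\sqrt n+1$ elements, so Proposition~\ref{prop:atoms} yields
\[
-\log P_x(\lambda)\ge\frac12\sum_{s\in I}g\Bigl(\frac s{\sqrt n}\Bigr)-\varepsilon\,(4\sqrt n+1).
\]
The right side depends only on $n$ and $\varepsilon$. The sum is $\sqrt n$ times a Riemann sum of mesh $n^{-1/2}$ for the continuous function $g$, so by Lemma~\ref{lem:integral} the right side is $(2a_*-\eta/2+o(1))\sqrt n$. Increase $n_0$ so that for $n\ge n_0$ it is at least $(2a_*-\eta)\sqrt n$ and $e(n+1)^2\le e^{\eta\sqrt n/2}$. Since $e^{4\sqrt{b(\alpha)}}\le e^{4\sqrt{\delta n}}\le e^{\eta\sqrt n/2}$, Lemma~\ref{lem:cauchy} gives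
\[
W(\lambda,\alpha)\le e^{\eta\sqrt n/2}\cdot e^{\eta\sqrt n/2}\cdot e^{-(2a_*-\eta)\sqrt n}=e^{-2(a_*-\eta)\sqrt n}.
\]
\end{proof}

\begin{thebibliography}{9}

\bibitem{Apostol}
Apostol, \emph{Introduction to Analytic Number Theory}.

\bibitem{Macdonald}
Macdonald, \emph{Symmetric Functions and Hall Polynomials}.

\bibitem{PPY}
Igor Pak, Greta Panova and Damir Yeliussizov, \emph{On the largest Kronecker and Littlewood--Richardson coefficients}, arXiv:1804.04693 (2018).

\end{thebibliography}
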